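\title{Moduli of basic sequences in free $p$-convex Banach lattices}

\begin{abstract}
Let $(x_k)$ be a basic sequence in a Banach space $E$. We ask whether the moduli $(|\delta_{x_k}|)$ form a basic sequence in the free $p$-convex Banach lattice $\mathrm{FBL}^{(p)}[E]$, and whether they are unconditional when $(x_k)$ is. Both answers are yes for $p=\infty$ and no for every $p\in[1,\infty)$. The counterexample is a sequence equivalent to the unit vector basis of $\ell_2$ in a space $\ell_2\oplus_1 C(K)$. The norm of the $m$-th partial sum projection of the moduli is at most of order $\sqrt m$, and this order is optimal for $p<\infty$. Among symmetric bases, exactly those of $\ell_1$ and $c_0$ have basic moduli in every superspace.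
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Free $p$-convex Banach lattices}
Scalars are real. In a Banach lattice, $|u|\le|v|$ implies $\|u\|\le\|v\|$; a \emph{lattice homomorphism} is a linear operator $R$ with $R|u|=|Ru|$. Expressions such as $(\sum_i|u_i|^p)^{1/p}$ are defined by the \emph{functional calculus}: for $u_1,\dots,u_n$ in a Banach lattice $X$ there is a lattice homomorphism $\psi\mapsto\psi(u_1,\dots,u_n)$ from the continuous positively homogeneous functions on $\mathbb R^n$ to $X$ that sends the $i$-th coordinate function to $u_i$. It is positive, so a pointwise inequality between two such functions holds in $X$ as well. In $C(K)$ and in $L_p$ the calculus is the pointwise one.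

Let $p\in[1,\infty]$. A Banach lattice $X$ is \emph{$p$-convex} (always with constant $1$) if
\[
\Big\|\Big(\sum_{i=1}^n|u_i|^p\Big)^{1/p}\Big\|\le\Big(\sum_{i=1}^n\|u_i\|^p\Big)^{1/p}\qquad(u_1,\dots,u_n\in X),
\]
which for $p=\infty$ reads $\|\bigvee_i|u_i|\|\le\max_i\|u_i\|$. Every Banach lattice is $1$-convex by the triangle inequality, $L_p$ is $p$-convex (with equality), and $\mathbb R$ is $p$-convex for every $p$.

The \emph{free $p$-convex Banach lattice} over a Banach space $E$ is a $p$-convex Banach lattice $\mathrm{FBL}^{(p)}[E]$ with a linear isometric embedding $\delta\colon E\to\mathrm{FBL}^{(p)}[E]$, $x\mapsto\delta_x$, such that for every bounded operator $T$ from $E$ to a $p$-convex Banach lattice $X$ there is a unique lattice homomorphism $\widehat T\colon\mathrm{FBL}^{(p)}[E]\to X$ with $\widehat T\circ\delta=T$ and $\|\widehat T\|=\|T\|$. For $p=1$ this is the free Banach lattice $\mathrm{FBL}[E]$. We use nothing about $\mathrm{FBL}^{(p)}[E]$ but this definition, and mostly one consequence of it. Since $\widehat T|\delta_x|=|Tx|$,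 all $x_1,\dots,x_n\in E$ and scalars $a_1,\dots,a_n$ satisfy
\begin{equation}\label{eq:test}
\Big\|\sum_{k}a_k|Tx_k|\Big\|\le\|T\|\,\Big\|\sum_{k}a_k|\delta_{x_k}|\Big\|,
\end{equation}
with equality for $T=\delta$. Thus $\|\sum_ka_k|\delta_{x_k}|\|$ is the largest norm that $\sum_ka_k|Tx_k|$ takes when $T$ runs through the contractions from $E$ into $p$-convex lattices. For a single vector, $\||\delta_x|\|=\|\delta_x\|=\|x\|$; in particular the moduli of nonzero vectors are nonzero.

\subsection*{The question}
A sequence $(w_k)$ of nonzero vectors in a Banach space is \emph{basic with constant $C$} if $\|\sum_{k\le m}a_kw_k\|\le C\|\sum_{k\le n}a_kw_k\|$ for all $m\le n$ and all scalars, and \emph{$C$-suppression unconditional} if $\|\sum_{k\in A}a_kw_k\|\le C\|\sum_{k\le n}a_kw_k\|$ for all $n$, all $A\subset\{1,\dots,n\}$ and all scalars. It is \emph{basic}, respectively \emph{unconditional basic}, if this holds for some finite $C$. Two sequences $(w_k)$ and $(w_k')$ are \emph{equivalent} if $\alpha\|\sum a_kw_k'\|\le\|\sum a_kw_k\|\le\beta\|\sum a_kw_k'\|$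 for some $\alpha,\beta>0$ and all finitely supported $(a_k)$.

It is known that if $(x_k)$ is a basis of $E$, then $(|\delta_{x_k}|)$ is basic in $\mathrm{FBL}^{(p)}[E]$, and that a $C$-suppression unconditional basis has $C$-suppression unconditional moduli; the short proof is recalled in Section~\ref{sec:proj}. The following question is posed in~\cite{OTTT}.

\begin{quote}
Let $(x_k)$ be a basic sequence in a Banach space $E$. Is $(|\delta_{x_k}|)$ basic in $\mathrm{FBL}^{(p)}[E]$? If $(x_k)$ is unconditional, is $(|\delta_{x_k}|)$ unconditional?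
\end{quote}

A basic sequence is a basis of its closed span $F$, so its moduli are basic in $\mathrm{FBL}^{(p)}[F]$, and one would guess that nothing changes in $\mathrm{FBL}^{(p)}[E]$. But the norm in $\mathrm{FBL}^{(p)}[E]$ sees only those contractions on $F$ that extend to contractions on $E$. Passing from $F$ to $E$ can therefore shrink the norm of $\sum_ka_k|\delta_{x_k}|$, and the question is whether it can shrink a sum much more than a partial sum. For $p=\infty$ functionals suffice to compute the norm, and functionals always extend. For $p<\infty$ there are operators into $L_p$ that do not extend.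

\subsection*{Results}
For $p=\infty$ both answers are yes, and for every $p\in[1,\infty)$ both answers are no.

\begin{theorem}\label{thm:infty}
If $(x_k)\subset E$ is basic with constant $C$, then $(|\delta_{x_k}|)$ is basic in $\mathrm{FBL}^{(\infty)}[E]$ with constant at most $C$. If $(x_k)$ is $C$-suppression unconditional, so is $(|\delta_{x_k}|)$.
\end{theorem}

\begin{theorem}\label{thm:counter}
There are a separable Banach space $E=\ell_2\oplus_1C(K)$, with $K$ compact metrizable, and a countable set $\{x_i\}\cup\{y_i\}\subset E$, every enumeration of which is an unconditional basic sequence equivalent to the unit vector basis of $\ell_2$, such that for every $p\in[1,\infty)$: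
\begin{itemize}
\item[(a)] for a suitable enumeration $(w_k)$, the sequence $(|\delta_{w_k}|)$ is not basic in $\mathrm{FBL}^{(p)}[E]$, hence not unconditional basic;
\item[(b)] for the enumeration $x_1,y_1,x_2,y_2,\dots$, the sequence of moduli is basic with constant at most $2$, but not unconditional.
\end{itemize}
\end{theorem}

How fast can the partial sum projections grow? Let $K_G$ be Grothendieck's constant, let $(g_i)$ be independent standard Gaussian variables, and put
\[
\gamma_p=\|g_1\|_{L_p}<\infty,\qquad c_p=\frac{\gamma_1}{\gamma_pK_G}>0\qquad(1\le p<\infty).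
\]

\begin{theorem}\label{thm:growth}
Let $p\in[1,\infty]$ and let $(x_k)\subset E$ be basic with constant $C$. Then in $\mathrm{FBL}^{(p)}[E]$, for all $m\le n$ and all scalars,
\[
\Big\|\sum_{k\le m}a_k|\delta_{x_k}|\Big\|\le C\sqrt m\,\Big\|\sum_{k\le n}a_k|\delta_{x_k}|\Big\|.
\]
If $(x_k)$ is $C$-suppression unconditional, the coordinate projection of $(|\delta_{x_k}|)$ onto any finite set $A$ has norm at most $C\sqrt{|A|}$. For each $p<\infty$ the order $\sqrt m$ is optimal: for the enumeration constructed in the proof of Theorem~\ref{thm:counter}(a), the $m$-th partial sum projection of the moduli has norm at least $c_p\sqrt{m/3}$ for infinitely many $m$.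
\end{theorem}

A basis $(e_i)$ of a Banach space is \emph{symmetric} if every permutation of it is a basis equivalent to $(e_i)$. Equivalently, there is $M<\infty$ with $\|\sum\varepsilon_ia_ie_{\pi(i)}\|\le M\|\sum a_ie_i\|$ for all permutations $\pi$ of $\mathbb N$, all signs $\varepsilon_i=\pm1$ and all finitely supported $(a_i)$. If $M=1$ works, the basis is \emph{$1$-symmetric}.

\begin{theorem}\label{thm:sym}
Let $1\le p<\infty$ and let $(e_i)$ be a symmetric basis of a Banach space. The following are equivalent:
\begin{itemize}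
\item[(i)] for every Banach space $E$ and every $(x_k)\subset E$ equivalent to $(e_k)$, the sequence $(|\delta_{x_k}|)$ is basic in $\mathrm{FBL}^{(p)}[E]$;
\item[(ii)] the same with ``unconditional basic'' in place of ``basic'';
\item[(iii)] $(e_i)$ is equivalent to the unit vector basis of $\ell_1$ or of $c_0$.
\end{itemize}
\end{theorem}

In particular, for $p<\infty$ both answers fail for suitable sequences equivalent to the basis of $\ell_q$, $1<q<\infty$, whose sums $\|\sum_{i\le n}e_i\|=n^{1/q}$ are neither bounded nor of order $n$; and both hold for $\ell_1$ and $c_0$ in every superspace.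

The positive results come from extending projections (Section~\ref{sec:proj}) or functionals (Section~\ref{sec:func}) from $F$ to $E$. The negative results come from one construction, worked by hand in dimension three in Section~\ref{sec:example}, carried out in general in Section~\ref{sec:double}, and applied in Sections~\ref{sec:hilbert} and~\ref{sec:sym}.

\section{Extending projections}\label{sec:proj}

For a sequence $(w_k)$ and a finite set $A\subset\mathbb N$, let $\kappa_A(w_k)\in[0,\infty]$ be the least $C$ with
\[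
\Big\|\sum_{k\in A}a_kw_k\Big\|\le C\Big\|\sum_ka_kw_k\Big\|\qquad\text{for all finitely supported }(a_k).
\]
If $\kappa_A(w_k)<\infty$, the coordinate projection $P_A\colon\sum_k a_kw_k\mapsto\sum_{k\in A}a_kw_k$ is well defined and extends to the closed span with norm $\kappa_A(w_k)$. Write $[m]=\{1,\dots,m\}$. A sequence of nonzero vectors is basic with constant $C$ if and only if $\kappa_{[m]}\le C$ for all $m$, and $C$-suppression unconditional if and only if $\kappa_A\le C$ for all finite $A$. All our results compare $\kappa_A(|\delta_{x_k}|)$ with $\kappa_A(x_k)$. In this section and the next, $(x_k)\subset E$ and $F$ is its closed span.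

\begin{lemma}\label{lem:ext}
Let $p\in[1,\infty]$, let $A$ be finite, and let $Q\colon E\to E$ be a bounded operator with $Qx_k=x_k$ for $k\in A$ and $Qx_k=0$ for $k\notin A$. Then $\kappa_A(|\delta_{x_k}|)\le\|Q\|$.
\end{lemma}

\begin{proof}
Apply \eqref{eq:test} to $T=\delta\circ Q$, for which $\|T\|=\|Q\|$ and $\sum_ka_k|Tx_k|=\sum_{k\in A}a_k|\delta_{x_k}|$.
\end{proof}

The lemma settles two extreme cases. If $E=F$, take $Q=P_A$: then $\kappa_A(|\delta_{x_k}|)\le\kappa_A(x_k)$, which is the known result on bases. More generally, if $R$ is a projection of $E$ onto $F$, then $Q=P_AR$ gives $\kappa_A(|\delta_{x_k}|)\le\|R\|\,\kappa_A(x_k)$. At the other extreme, recall that an operator $U_0\colon F\to\ell_\infty(\Gamma)$ extends to $U\colon E\to\ell_\infty(\Gamma)$ with $\|U\|=\|U_0\|$: each coordinate of $U_0$ is a functional of norm at most $\|U_0\|$, and one extends it by the Hahn--Banach theorem. So if $E=\ell_\infty(\Gamma)$, then $P_A\colon F\to E$ extends to an operator $Q$ of the same norm, and again $\kappa_A(|\delta_{x_k}|)\le\kappa_A(x_k)$.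

For a general $E$ we extend $P_A$ into $\ell_\infty(\Gamma)$ and must then return to $E$. The price is given by the Kadec--Snobar theorem: every subspace of dimension $m$ of a Banach space is the range of a projection of norm at most $\sqrt m$.

\begin{proposition}\label{prop:sqrt}
For all $p\in[1,\infty]$ and all finite $A$ we have $\kappa_A(|\delta_{x_k}|)\le\sqrt{|A|}\,\kappa_A(x_k)$.
\end{proposition}

\begin{proof}
Let $C=\kappa_A(x_k)<\infty$ and $F_A=\operatorname{span}\{x_k:k\in A\}$, so $\dim F_A\le|A|$. Let $j\colon F_A\to\ell_\infty(\Gamma)$ be the isometric embedding $jx=(\varphi(x))_{\varphi\in\Gamma}$, where $\Gamma=B_{F_A^*}$. Extend $jP_A\colon F\to\ell_\infty(\Gamma)$ to $U\colon E\to\ell_\infty(\Gamma)$ with $\|U\|=C$, and let $R$ be a projection of $\ell_\infty(\Gamma)$ onto $j(F_A)$ with $\|R\|\le\sqrt{|A|}$. Then $Q=j^{-1}RU\colon E\to F_A\subset E$ has norm at most $C\sqrt{|A|}$, and $Q=j^{-1}RjP_A=P_A$ on $F$. Lemma~\ref{lem:ext} applies.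
\end{proof}

With $A=[m]$, respectively $A$ arbitrary, this gives the two upper bounds of Theorem~\ref{thm:growth}. For $c_0$ the return to $E$ costs nothing, because $F_A$ is itself a copy of $\ell_\infty^{|A|}$.

\begin{proposition}\label{prop:c0}
Let $p\in[1,\infty]$ and suppose $\alpha\max|a_k|\le\|\sum a_kx_k\|\le\beta\max|a_k|$ for all finitely supported $(a_k)$, where $\alpha>0$. Then $(|\delta_{x_k}|)$ is $\beta/\alpha$-suppression unconditional.
\end{proposition}

\begin{proof}
The coordinate functional $\sum a_lx_l\mapsto a_k$ has norm at most $1/\alpha$ on the span; extend it to $\varphi_k\in E^*$ with $\|\varphi_k\|\le1/\alpha$. For finite $A$ put $Qx=\sum_{k\in A}\varphi_k(x)x_k$. Then $\|Qx\|\le\beta\max_k|\varphi_k(x)|\le(\beta/\alpha)\|x\|$, and $Q$ fixes $x_k$ for $k\in A$ and kills $x_k$ for $k\notin A$. Lemma~\ref{lem:ext} applies.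
\end{proof}

\section{Extending functionals: $p=\infty$ and $\ell_1$}\label{sec:func}

Since $\mathbb R$ is $p$-convex, \eqref{eq:test} holds for functionals: for every $p$ and every $\varphi\in E^*$,
\begin{equation}\label{eq:func}
\Big|\sum_ka_k|\varphi(x_k)|\Big|\le\|\varphi\|\,\Big\|\sum_ka_k|\delta_{x_k}|\Big\|.
\end{equation}
When these lower bounds determine the norm, no projection on $E$ is needed, because a functional on $F$ extends to $E$ with the same norm. This happens in two cases.

\begin{proof}[Proof of Theorem~\ref{thm:infty}]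
Let $X=\mathrm{FBL}^{(\infty)}[E]$. For $u,v\ge0$ in $X$ we have $\|u\vee v\|\le\max(\|u\|,\|v\|)$ by $\infty$-convexity, and the reverse inequality holds because the norm is monotone. A Banach lattice with this property is an AM-space, and by Kakutani's theorem it is lattice isometric to a closed sublattice of $C(L)$ for a compact Hausdorff space $L$. Point evaluations are lattice homomorphisms into $\mathbb R$ of norm at most $1$, so $\|u\|=\sup|\phi(u)|$ over such homomorphisms $\phi$ on $X$. For each of them $\varphi=\phi\circ\delta$ lies in $B_{E^*}$, and $\phi(\sum a_k|\delta_{x_k}|)=\sum a_k|\varphi(x_k)|$. Together with \eqref{eq:func} this gives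
\begin{equation}\label{eq:AM}
\Big\|\sum_ka_k|\delta_{x_k}|\Big\|=\sup_{\varphi\in B_{E^*}}\Big|\sum_ka_k|\varphi(x_k)|\Big|.
\end{equation}
This is the only place where $p=\infty$ is used.

Let $A$ be finite with $C=\kappa_A(x_k)<\infty$. Given $\varphi\in B_{E^*}$, extend the functional $\varphi\circ P_A\in F^*$ to $\psi\in E^*$ with $\|\psi\|\le C$. Then $\psi(x_k)=\varphi(x_k)$ for $k\in A$ and $\psi(x_k)=0$ otherwise, so by \eqref{eq:func}
\[
\Big|\sum_{k\in A}a_k|\varphi(x_k)|\Big|=\Big|\sum_ka_k|\psi(x_k)|\Big|\le C\,\Big\|\sum_ka_k|\delta_{x_k}|\Big\|.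
\]
The supremum over $\varphi$ and \eqref{eq:AM} give $\kappa_A(|\delta_{x_k}|)\le\kappa_A(x_k)$. Take $A=[m]$ for the first statement and $A$ arbitrary for the second.
\end{proof}

\begin{proposition}\label{prop:l1}
Let $p\in[1,\infty]$ and suppose $\alpha\sum|a_k|\le\|\sum a_kx_k\|\le\beta\sum|a_k|$ for all finitely supported $(a_k)$, where $\alpha>0$. Then $\frac\alpha2\sum|a_k|\le\|\sum a_k|\delta_{x_k}|\|\le\beta\sum|a_k|$. In particular $(|\delta_{x_k}|)$ is unconditional basic.
\end{proposition}

\begin{proof}
The upper bound is the triangle inequality, since $\||\delta_{x_k}|\|=\|x_k\|\le\beta$. Let $z=\sum a_k|\delta_{x_k}|$ and $B=\{k:a_k>0\}$. The functional $\sum b_kx_k\mapsto\sum_{k\in B}b_k$ has norm at most $1/\alpha$ on the span; extend it to $\varphi\in E^*$ with $\|\varphi\|\le1/\alpha$. By \eqref{eq:func}, $\sum a_k^+=\sum a_k|\varphi(x_k)|\le\|z\|/\alpha$. The same bound for $-z$ gives $\sum a_k^-\le\|z\|/\alpha$. Add the two.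
\end{proof}

\section{An example in dimension three}\label{sec:example}

By Section~\ref{sec:proj}, a counterexample cannot live in $E=F$, and it cannot live in $E=\ell_\infty(\Gamma)$. The idea is to use both extremes at once. Take a space $G$ with basis $(e_i)$ and an isometric embedding $J$ of $G$ into an $\ell_\infty$-like space $Y$. The sum $\sum_i|\delta_{e_i}|$ may be large over $G$, while $\sum_i|\delta_{Je_i}|$ is small over $Y$, where fewer operators are available. In $E=G\oplus_1Y$ put $x_i=(e_i,0)$ and $y_i=(e_i,Je_i)$. The norm of $E$ keeps $x_i$ and $y_i$ apart, since $J$ is isometric. But $\big||\delta_{x_i}|-|\delta_{y_i}|\big|\le|\delta_{(0,Je_i)}|$, so $\sum_i(|\delta_{x_i}|-|\delta_{y_i}|)$ is small although its part $\sum_i|\delta_{x_i}|$ is large. Here is this mechanism for $p=1$ and $\dim G=3$.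

Let $G=\mathbb R^3$ with $\|b\|_G=\max(\|b\|_\infty,\frac12\|b\|_1)$, and let
\[
t_1=(1,1,1),\quad t_2=(1,-1,-1),\quad t_3=(-1,1,-1),\quad t_4=(-1,-1,1).
\]
Every vector of signs in $\mathbb R^3$ is some $\pm t_k$, so $\|b\|_1=\max_k|t_k\cdot b|$. Moreover $\sum_kt_k=0$, $t_k\cdot t_k=3$, and $t_j\cdot t_k=-1$ for $j\ne k$. The map $J\colon G\to\ell_\infty^7$, $Jb=(b;\frac12t_1\cdot b,\dots,\frac12t_4\cdot b)$, is isometric. Let $E=G\oplus_1\ell_\infty^7$, with norm $\|(h,f)\|=\|h\|_G+\|f\|_\infty$, and consider the sequence $x_1,x_2,x_3,y_1,y_2,y_3$ defined above.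

\emph{In $E$ the third partial sum projection has norm $1$.} Indeed $\|\sum a_ix_i+\sum b_iy_i\|=\|a+b\|_G+\|b\|_G\ge\|a\|_G=\|\sum a_ix_i\|$.

\emph{The partial sum of the moduli is large.} Let $T\colon E\to\ell_1^4$, $T(h,f)=\frac14(t_k\cdot h)_{k=1}^4$. The number $\sum_k|t_k\cdot h|$ does not change under permutations and sign changes of $h$, and for $h_1\ge h_2\ge h_3\ge0$ it equals
\[
3h_1+h_2+h_3+|h_1-h_2-h_3|=\max\big(4h_1,\,2(h_1+h_2+h_3)\big)=4\|h\|_G.
\]
So $\|T\|=1$. As $|Tx_i|=\frac14(1,1,1,1)$, inequality \eqref{eq:test} gives $\|\sum_{i\le3}|\delta_{x_i}|\|\ge3$.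

\emph{The whole sum is small.} Let $Sf=\delta_{(0,f)}$ for $f\in\ell_\infty^7$, so $\|S\|=1$, and let $z=\sum_{i\le3}(|\delta_{x_i}|-|\delta_{y_i}|)$. The identity $\|b\|_1=\max_k|t_k\cdot b|$, transferred by the functional calculus, gives
\[
|z|\le\sum_{i\le3}|SJe_i|=\bigvee_{j\le4}|SJt_j|.
\]
Let $u_0=(0,0,0;1,1,1,1)$, and for $k\le4$ let $u_k\in\ell_\infty^7$ begin with $t_k$ and end with the four entries that equal $1$ at place $k$ and $-1$ elsewhere. Then
\[
2Jt_j=u_j-\sum_{k\ne j,\ 1\le k\le4}u_k-u_0 .
\]
In the first three coordinates both sides are $2t_j$, since $\sum_kt_k=0$; among the last four, both sides are $1+3-1=3$ at place $j$ and $-1+1-1=-1$ at the other places. Hence $|SJt_j|\le\frac12\sum_{k=0}^4|Su_k|$ for every $j$, and $\|z\|\le\frac52$ because $\|u_k\|_\infty=1$.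

So the third partial sum projection of the moduli has norm at least $3/\frac52=\frac65$, against $1$ in $E$. The gain from $3$ to $\frac52$ comes from the vectors $u_k$, which lie in $\ell_\infty^7$ but outside $J(G)$. To make the ratio unbounded we need both estimates in every dimension. Gaussian variables will replace the signs $t_k$ in the lower bound, and a form of Grothendieck's inequality will replace the explicit vectors $u_k$.

\section{Doubling a symmetric basis}\label{sec:double}

Let $G$ be a Banach space with a normalized $1$-symmetric basis $(e_i)$; the reader interested only in Theorem~\ref{thm:counter} may take $G=\ell_2$. Write $h_i$ for the coordinates of $h\in G$ and $\|a\|_G=\|\sum a_ie_i\|$ for finitely supported $a$. We use two consequences of $1$-symmetry for finitely supported vectors.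
\begin{itemize}
\item[(S1)] If $|a_i|\le|b_i|$ for all $i$, then $\|a\|_G\le\|b\|_G$, because $a$ is a convex combination of vectors $(\varepsilon_ib_i)$ with $\varepsilon_i=\pm1$. In particular $|a_i|\le\|a\|_G$, and, by density, $\|\sum_{i\in A}h_ie_i\|\le\|h\|$ for $h\in G$ and $A$ finite.
\item[(S2)] If $\pi$ is injective on the support of $a$, then $\|\sum a_ie_{\pi(i)}\|=\|a\|_G$, because an injection of a finite set into $\mathbb N$ extends to a permutation of $\mathbb N$.
\end{itemize}

\subsection*{The construction}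
Let $K$ be the ball $B_{G^*}$ with the weak$^*$ topology, which is compact, and let $f_i\in C(K)$ be given by $f_i(s)=s(e_i)$. Then $\|\sum b_if_i\|_\infty=\|b\|_G$. Put
\[
E=G\oplus_1C(K),\qquad\|(h,f)\|=\|h\|+\|f\|_\infty,\qquad x_i=(e_i,0),\qquad y_i=(e_i,f_i).
\]

\begin{lemma}\label{lem:equiv}
For every enumeration $(w_k)$ of the vectors $x_i,y_i$ and every finitely supported $c$,
\[
\tfrac12\|c\|_G\le\Big\|\sum_kc_kw_k\Big\|\le4\|c\|_G .
\]
Thus $(w_k)$ is equivalent to $(e_k)$, and it is $8$-suppression unconditional.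
\end{lemma}

\begin{proof}
Write $\sum c_kw_k=\sum a_ix_i+\sum b_iy_i$. Its norm is $N=\|a+b\|_G+\|b\|_G$, and
\[
N\le\|a\|_G+2\|b\|_G,\qquad\|a\|_G+\|b\|_G\le\|a+b\|_G+2\|b\|_G\le2N.
\]
Split $c=c'+c''$, where $c'$ is supported on the indices $k$ for which $w_k$ is some $x_i$, and $c''$ on the others. By (S2), $\|c'\|_G=\|a\|_G$ and $\|c''\|_G=\|b\|_G$. By (S1) and the triangle inequality, $\max(\|a\|_G,\|b\|_G)\le\|c\|_G\le\|a\|_G+\|b\|_G$. Hence $N\le3\|c\|_G\le4\|c\|_G$ and $\|c\|_G\le2N$. The last claim follows from (S1).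
\end{proof}

Both tools below are Euclidean, so we must compare $G$ with $\ell_2$. Let
\[
\lambda_n=\sup\{\|c\|_2:\|c\|_G\le1\},\qquad\mu_n=\sup\{\|c\|_G:\|c\|_2\le1\},\qquad\rho_n=\frac{\sqrt n}{\lambda_n\mu_n},
\]
where $c$ ranges over vectors supported in $[n]$. By (S2) we may replace $[n]$ by any set $A$ of $n$ elements. Writing $\|c\|_G=\sup_{s\in K}\sum c_is(e_i)$ and exchanging the two suprema, we obtain
\begin{equation}\label{eq:mu}
\mu_n=\sup_{s\in K}\Big(\sum_{i\in A}s(e_i)^2\Big)^{1/2}=\Big\|\Big(\sum_{i\in A}|f_i|^2\Big)^{1/2}\Big\|_\infty\qquad(|A|=n).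
\end{equation}

\begin{example}\label{ex:lq}
For $2\le q\le\infty$ and $c\in\mathbb R^n$ we have $\|c\|_q\le\|c\|_2\le n^{1/2-1/q}\|c\|_q$, and for $1\le q\le2$ we have $\|c\|_2\le\|c\|_q\le n^{1/q-1/2}\|c\|_2$; equality occurs at $e_1$ on the left and at $(1,\dots,1)$ on the right. So for $G=\ell_q$ (and $G=c_0$ when $q=\infty$), $\lambda_n\mu_n=n^{|1/2-1/q|}$ and $\rho_n=n^{\min(1/q,\,1-1/q)}$. Thus $\rho_n=\sqrt n$ for $\ell_2$, $\rho_n\to\infty$ for $1<q<\infty$, and $\rho_n=1$ for $\ell_1$ and $c_0$.
\end{example}

\subsection*{The key estimate}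
The upper bound rests on Krivine's theorem \cite[Thm.~1.f.14]{LT}: if $S\colon X\to Y$ is a bounded operator between Banach lattices, then for all $u_1,\dots,u_n\in X$,
\begin{equation}\label{eq:krivine}
\Big\|\Big(\sum_i|Su_i|^2\Big)^{1/2}\Big\|\le K_G\|S\|\,\Big\|\Big(\sum_i|u_i|^2\Big)^{1/2}\Big\|.
\end{equation}
The operator $S$ need not respect the order. This is why the second summand of $E$ is $C(K)$ and not $G$: the domain of $S$ must be a lattice in which the square function of the $f_i$ is small, and by \eqref{eq:mu} in $C(K)$ its norm is only $\mu_n$.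

\begin{proposition}\label{prop:key}
Let $1\le p<\infty$, let $A\subset\mathbb N$ have $n$ elements, and let $z_A=\sum_{i\in A}(|\delta_{x_i}|-|\delta_{y_i}|)$. Then in $\mathrm{FBL}^{(p)}[E]$,
\[
\|z_A\|\le K_G\sqrt n\,\mu_n,\qquad\Big\|\sum_{i\in A}|\delta_{x_i}|\Big\|\ge\frac{\gamma_1}{\gamma_p}\,\frac{n}{\lambda_n}.
\]
Consequently, if $(w_k)$ is an enumeration of the $x_i,y_i$ and $B$ is a finite set that contains the indices of the $x_i$, $i\in A$, and none of the indices of the $y_i$, $i\in A$, then $\kappa_B(|\delta_{w_k}|)\ge c_p\rho_n$.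
\end{proposition}

\begin{proof}
\emph{Upper bound.} Let $S\colon C(K)\to\mathrm{FBL}^{(p)}[E]$, $Sf=\delta_{(0,f)}$. Then $\|S\|=1$ and $\delta_{y_i}-\delta_{x_i}=Sf_i$. The inequalities $\big||r|-|t|\big|\le|r-t|$ on $\mathbb R^2$ and $\|t\|_1\le\sqrt n\,\|t\|_2$ on $\mathbb R^n$ pass to the lattice through the functional calculus, so
\[
|z_A|\le\sum_{i\in A}|Sf_i|\le\sqrt n\,\Big(\sum_{i\in A}|Sf_i|^2\Big)^{1/2}.
\]
Now \eqref{eq:krivine} and \eqref{eq:mu} give $\|z_A\|\le K_G\sqrt n\,\mu_n$.

\emph{Lower bound.} We want a contraction into $L_p$ under which the moduli $|Tx_i|$ add up without loss. Let $T\colon E\to L_p$, $T(h,f)=(\gamma_p\lambda_n)^{-1}\sum_{i\in A}h_ig_i$. The variable $\sum_{i\in A}h_ig_i$ is distributed as $\|(h_i)_{i\in A}\|_2\,g_1$, so by the definition of $\lambda_n$ and (S1),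
\[
\|T(h,f)\|_p=\lambda_n^{-1}\|(h_i)_{i\in A}\|_2\le\Big\|\sum_{i\in A}h_ie_i\Big\|\le\|h\|\le\|(h,f)\|.
\]
As $L_p$ is $p$-convex, \eqref{eq:test} applies; as $\|\cdot\|_p\ge\|\cdot\|_1$ on a probability space,
\[
\Big\|\sum_{i\in A}|\delta_{x_i}|\Big\|\ge\frac1{\gamma_p\lambda_n}\Big\|\sum_{i\in A}|g_i|\Big\|_p\ge\frac1{\gamma_p\lambda_n}\,\mathbb E\sum_{i\in A}|g_i|=\frac{\gamma_1n}{\gamma_p\lambda_n}.
\]

\emph{Consequence.} The vector $z_A$ is a finite linear combination of the $|\delta_{w_k}|$, and the sum of its terms with $k\in B$ is $\sum_{i\in A}|\delta_{x_i}|$. If $\kappa=\kappa_B(|\delta_{w_k}|)$ is finite, then $\gamma_1n/(\gamma_p\lambda_n)\le\kappa K_G\sqrt n\,\mu_n$, that is, $\kappa\ge c_p\rho_n$.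
\end{proof}

The hypothesis $p<\infty$ enters only through $\gamma_p<\infty$. Since $g_1$ is unbounded, $\gamma_p\to\infty$ and $c_p\to0$ as $p\to\infty$, in agreement with Theorem~\ref{thm:infty}.

To destroy basicness, the sets $B$ must be initial intervals. We arrange this by listing the vectors in blocks.

\begin{corollary}\label{cor:blocks}
Let $n_1,n_2,\dots$ be positive integers. Split $\mathbb N$ into consecutive intervals $A_1,A_2,\dots$ with $|A_j|=n_j$, and let $(w_k)$ list, for $j=1,2,\dots$ in turn, first the $x_i$ with $i\in A_j$ and then the $y_i$ with $i\in A_j$. Put $m_j=2\sum_{l<j}n_l+n_j$. Then $\kappa_{[m_j]}(|\delta_{w_k}|)\ge c_p\rho_{n_j}$ for all $j$ and all $p<\infty$. If $\sup_j\rho_{n_j}=\infty$, then $(|\delta_{w_k}|)$ is not basic.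
\end{corollary}

\begin{proof}
The last $x_i$ with $i\in A_j$ has index $m_j$, and the $y_i$ with $i\in A_j$ come after it. Apply Proposition~\ref{prop:key} with $A=A_j$ and $B=[m_j]$.
\end{proof}

\section{The Hilbert space case}\label{sec:hilbert}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Take $G=\ell_2$ in Section~\ref{sec:double}. Then $K$ is the closed unit ball of $\ell_2$ with the weak topology, which is compact and metrizable, $f_i(s)=s_i$, and $E=\ell_2\oplus_1C(K)$ is separable because $C(K)$ is. By Lemma~\ref{lem:equiv}, every enumeration of $\{x_i\}\cup\{y_i\}$ is unconditional basic and equivalent to the basis of $\ell_2$. Here $\lambda_n=\mu_n=1$ and $\rho_n=\sqrt n$. Fix $p\in[1,\infty)$.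

(a) Apply Corollary~\ref{cor:blocks} with $n_j=2^{j-1}$. The enumeration does not depend on $p$, and
\begin{equation}\label{eq:opt}
\kappa_{[m_j]}(|\delta_{w_k}|)\ge c_p\sqrt{n_j}\longrightarrow\infty .
\end{equation}

(b) Proposition~\ref{prop:key} with $A=[n]$ and $B=\{1,3,\dots,2n-1\}$ gives $\kappa_B\ge c_p\sqrt n$ for the moduli, so they are not unconditional. It remains to bound the partial sums. A partial sum of even length keeps or removes $x_i$ and $y_i$ together, so the corresponding projection can act on the two summands of $E$ separately; on $C(K)$ we obtain it by averaging over a symmetry of $K$.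

For $m\ge1$ let $\sigma_ms=(s_1,\dots,s_m,-s_{m+1},-s_{m+2},\dots)$. This is a weakly continuous involution of $K$, so $R_mf=\frac12(f+f\circ\sigma_m)$ defines a contraction on $C(K)$, with $R_mf_i=f_i$ for $i\le m$ and $R_mf_i=0$ for $i>m$. The operator
\[
Q_m(h,f)=\big((h_1,\dots,h_m,0,0,\dots),\,R_mf\big)
\]
on $E$ has norm at most $1$, fixes $x_i,y_i$ for $i\le m$ and kills them for $i>m$. Let $z=\sum_i(a_i|\delta_{x_i}|+b_i|\delta_{y_i}|)$ be a finite sum. By Lemma~\ref{lem:ext}, its partial sum of length $2m$ has norm at most $\|z\|$; this is trivially true for $m=0$ too.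

The partial sum of length $2m+1$ has the one additional term $a_{m+1}|\delta_{x_{m+1}}|$, of norm $|a_{m+1}|$. Let $\varphi(h,f)=h_{m+1}-f(e_{m+1})$, where $e_{m+1}$ is viewed as a point of $K$. Then $|\varphi(h,f)|\le\|h\|_2+\|f\|_\infty$, so $\|\varphi\|\le1$. Further $\varphi(x_{m+1})=1$, $\varphi(x_i)=0$ for $i\ne m+1$, and $\varphi(y_i)=(e_i)_{m+1}-f_i(e_{m+1})=0$ for all $i$. By \eqref{eq:func}, $|a_{m+1}|\le\|z\|$. So all partial sums have norm at most $2\|z\|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:growth}]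
The upper bounds are Proposition~\ref{prop:sqrt}. It also shows that the partial sum projections of the moduli in Theorem~\ref{thm:counter}(a) are well defined and bounded, with norms $\kappa_{[m]}(|\delta_{w_k}|)$. There $m_j=2(2^{j-1}-1)+2^{j-1}<3n_j$, so \eqref{eq:opt} gives $\kappa_{[m_j]}(|\delta_{w_k}|)\ge c_p\sqrt{m_j/3}$ for all $j$.
\end{proof}

\begin{remark}\label{rem:ortho}
The failure is not caused by the constants in Lemma~\ref{lem:equiv}: after renorming $E$, the sequence $(w_k/4)$ is isometrically the basis of $\ell_2$. Let $F$ be the closed span of $(w_k)$ and put $\nu(\sum c_kw_k)=4\|c\|_2$, so that $\|x\|\le\nu(x)\le8\|x\|$ on $F$. Define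
\[
\|u\|'=\inf_{x\in F}\big(\nu(x)+8\|u-x\|\big)\qquad(u\in E).
\]
This function is subadditive and absolutely homogeneous. It satisfies $\|u\|\le\|u\|'\le8\|u\|$: use $\nu(x)+8\|u-x\|\ge\|x\|+\|u-x\|$ for the first inequality and $x=0$ for the second. It equals $\nu$ on $F$: for $u\in F$ take $x=u$, and note that $\nu(x)+8\|u-x\|\ge\nu(x)+\nu(u-x)\ge\nu(u)$. Let $E'=(E,\|\cdot\|')$, with embedding $\delta'$. Applying \eqref{eq:test} to $\delta'$ as an operator on $E$, and to $\delta$ as an operator on $E'$, we see that the norms of $\sum a_k|\delta_{w_k}|$ and $\sum a_k|\delta'_{w_k}|$ differ by a factor at most $8$. So Theorem~\ref{thm:counter}(a), and the failure of unconditionality in (b), persist for $1$-unconditional $(w_k)$.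
\end{remark}

\section{Symmetric bases}\label{sec:sym}

By Corollary~\ref{cor:blocks}, doubling gives a counterexample whenever $(\rho_n)$ is unbounded. In Example~\ref{ex:lq} it was bounded only for $\ell_1$ and $c_0$. The next lemma shows that there are no other exceptions. The idea is to take vectors $\xi$ and $\eta$ at which $\lambda_n$ and $\mu_n$ are attained. They are in duality, and symmetry lets us arrange both in decreasing order. Then $\|\xi\|_2\|\eta\|_2$ can be of order $\sqrt n$ only if one of them is bounded below on a fixed proportion of the coordinates.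

\begin{lemma}\label{lem:dich}
Let $(e_i)$ be a normalized $1$-symmetric basis of $G$. If there is $c\in(0,1]$ with $\lambda_n\mu_n\ge c\sqrt n$ for all $n$, then $(e_i)$ is equivalent to the unit vector basis of $\ell_1$ or of $c_0$.
\end{lemma}

\begin{proof}
Fix $n$. By compactness there are $\xi\in\mathbb R^n$ with $\|\xi\|_G\le1$ and $\|\xi\|_2=\lambda_n$, and, by \eqref{eq:mu}, $s\in B_{G^*}$ such that $\eta=(s(e_i))_{i\le n}$ has $\|\eta\|_2=\mu_n$. Permutations and sign changes of the first $n$ coordinates are isometries of $G$. Applying one to $\xi$ and composing $s$ with another, we may assume $\xi_1\ge\dots\ge\xi_n\ge0$ and $\eta_1\ge\dots\ge\eta_n\ge0$. We have $\xi_i\le1$ by (S1), $\eta_i\le\|e_i\|=1$, and $\sum_k\xi_k\eta_k=s(\sum_k\xi_ke_k)\le1$. For $k\le\min(i,j)$ we have $\xi_k\eta_k\ge\xi_i\eta_j$; summing over these $k$ gives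
\[
\xi_i\eta_j\le\frac1{\min(i,j)}.
\]

\emph{One of $\lambda_n^2,\mu_n^2$ is of order $n$.} Let $I=\lceil4/c^2\rceil$ and split $\sum_{i,j\le n}\xi_i^2\eta_j^2=\lambda_n^2\mu_n^2\ge c^2n$ according to $\min(i,j)$. For each $r$ at most $2n$ pairs have $\min(i,j)=r$, so the pairs with $\min(i,j)>I$ contribute at most $2n\sum_{r>I}r^{-2}\le2n/I\le c^2n/2$. The other pairs have $i\le I$ or $j\le I$ and contribute at most
\[
\sum_{i\le I}\xi_i^2\,\|\eta\|_2^2+\|\xi\|_2^2\sum_{j\le I}\eta_j^2\le I(\mu_n^2+\lambda_n^2).
\]
Therefore $I(\mu_n^2+\lambda_n^2)\ge c^2n/2$, and $\max(\lambda_n^2,\mu_n^2)\ge c_1n$ with $c_1=c^2/(4I)$ independent of $n$.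

\emph{A vector of this size is flat.} Put $\theta=(c_1/2)^{1/2}$ and $m=\lceil c_1n/2\rceil$. Let $1\ge\zeta_1\ge\dots\ge\zeta_n\ge0$ with $\|\zeta\|_2^2\ge c_1n$, and let $N$ be the number of $i$ with $\zeta_i\ge\theta$. Then $c_1n\le N+n\theta^2=N+c_1n/2$, so $N\ge m$ and $\zeta_i\ge\theta$ for $i\le m$.

If $\mu_n^2\ge c_1n$, apply this to $\eta$. For $a$ supported in $[m]$,
\[
\|a\|_1\ge\|a\|_G=\Big\|\sum|a_i|e_i\Big\|\ge\sum|a_i|\eta_i\ge\theta\|a\|_1 .
\]
If $\lambda_n^2\ge c_1n$, apply it to $\xi$. By (S1), $\theta\|\sum_{i\le m}e_i\|\le\|\xi\|_G\le1$, and by (S1) again, for $a$ supported in $[m]$,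
\[
\|a\|_\infty\le\|a\|_G\le\|a\|_\infty\Big\|\sum_{i\le m}e_i\Big\|\le\theta^{-1}\|a\|_\infty .
\]
One of the two cases occurs for infinitely many $n$. Since $m\to\infty$ with $n$ and $\theta$ does not depend on $n$, the corresponding estimate holds for all finitely supported $a$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sym}]
(ii)$\Rightarrow$(i) holds because an unconditional basic sequence is basic. For (iii)$\Rightarrow$(ii), a sequence $(x_k)$ equivalent to $(e_k)$ is equivalent to the basis of $c_0$ or of $\ell_1$, and Propositions~\ref{prop:c0} and~\ref{prop:l1} apply.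

(i)$\Rightarrow$(iii). Let $G$ be the space with basis $(e_i)$. The expression $\sup_{\pi,\varepsilon}\|\sum\varepsilon_ia_ie_{\pi(i)}\|$ lies between $\|\sum a_ie_i\|$ and $M\|\sum a_ie_i\|$ and is invariant under permutations and signs. It therefore defines an equivalent norm on $G$ in which $(e_i)$ is $1$-symmetric; all $e_i$ have the same norm, and we scale it to $1$. Statements (i) and (iii) depend only on the equivalence class of $(e_i)$, so we may assume that the basis is normalized and $1$-symmetric.

Suppose (iii) fails. By Lemma~\ref{lem:dich} with $c=1/j$, for each $j$ there is $n_j$ with $\rho_{n_j}>j$. Let $E$, $x_i$, $y_i$ be as in Section~\ref{sec:double}, and let $(w_k)$ be the enumeration of Corollary~\ref{cor:blocks} for these $n_j$. By Lemma~\ref{lem:equiv}, $(w_k)$ is equivalent to $(e_k)$, and by Corollary~\ref{cor:blocks}, $(|\delta_{w_k}|)$ is not basic in $\mathrm{FBL}^{(p)}[E]$. So (i) fails.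
\end{proof}

Symmetry was used three times in (i)$\Rightarrow$(iii): to make the doubled sequence equivalent to $(e_k)$ in every order, to make $\lambda_n$ and $\mu_n$ independent of the position of the block, and to rearrange $\xi$ and $\eta$ in Lemma~\ref{lem:dich}.

\begin{thebibliography}{9}

\bibitem{LT}
Lindenstrauss and Tzafriri, \emph{Classical Banach Spaces II}.

\bibitem{OTTT}
T.~Oikhberg, M.A.~Taylor, P.~Tradacete, V.G.~Troitsky, \emph{Free Banach lattices}, arXiv:2210.00614 (2022).

\end{thebibliography}
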